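\title{Counterexamples to Tezuka's conjecture on free loop spaces and finite Chevalley groups}

\begin{abstract}
Let $G$ be a compact connected Lie group, $q$ a prime power, and $\ell$ a prime with $\ell\mid q-1$, and $4\mid q-1$ if $\ell=2$. Tezuka's conjecture asserts that the mod $\ell$ cohomology rings of the free loop space $\mathcal LBG$ and of the finite Chevalley group $G(\mathbb F_q)$ are isomorphic. We show that this fails for $G=\mathrm{Spin}(14)$, $\ell=2$, $q\equiv5\bmod 8$, more generally for $\mathrm{Spin}(n)$ with $n\ge14$ and $n\not\equiv0,\pm1\bmod8$, and for a quotient of $SU(3)^4$ at $\ell=3$. The rings are told apart by the number of their minimal primes of a given coheight. We compute these numbers with the theorems of Quillen and Lang; for spin groups the difference counts doubly even binary codes with an odd automorphism. We also show that the conjecture holds when $\ell$ is odd and $H_*(G;\mathbb Z)$ has no $\ell$-torsion.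
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a compact connected Lie group, let $p$ be a prime and let $q$ be a power of $p$. We also write $G$ for the associated split reductive group over $\overline{\mathbb F}_p$. The fixed points of the $q$-th power Frobenius map form the finite Chevalley group $G(\mathbb F_q)$; for instance, $SU(n)$ gives $SL_n(\mathbb F_q)$ and the circle group gives $\mathbb F_q^\times$. Let $BG$ be the classifying space of the Lie group $G$, let $\mathcal LBG=\mathrm{Map}(S^1,BG)$ be its free loop space, and let $BG(\mathbb F_q)$ be the classifying space of the finite group $G(\mathbb F_q)$. We take the following statement from \cite{Kameko}.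

\begin{quote}
\textbf{Conjecture (Tezuka).} \emph{Let $\ell$ be a prime such that $\ell\mid q-1$ if $\ell$ is odd and $4\mid q-1$ if $\ell=2$. Then there is a ring isomorphism}
\[
H^*(\mathcal LBG;\mathbb F_\ell)\cong H^*(BG(\mathbb F_q);\mathbb F_\ell).
\]
\end{quote}

The two spaces are built in the same way. The homotopy fixed point space of a self-map $\varphi$ of a space $Z$ consists of the points $x\in Z$ together with a path from $x$ to $\varphi(x)$. For $\varphi=1$ this is the free loop space of $Z$. By a theorem of Friedlander \cite{Friedlander}, $BG(\mathbb F_q)$ has the mod $\ell$ cohomology of the homotopy fixed point space of a self-map $\varphi$ of the $\ell$-completion $BG^\wedge_\ell$ induced by Frobenius. On a maximal torus $T$, the map $\varphi$ acts on $H^2(BT;\mathbb F_\ell)$ by a power $q^{\pm1}$, which is $1$ when $\ell\mid q-1$. So mod $\ell$ cohomology has difficulty telling $\varphi$ from the identity, and one expects the two homotopy fixed point spaces to look alike.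

The circle shows where the hypothesis comes from. Here $\mathcal LBS^1\simeq S^1\times BS^1$, with cohomology $\Lambda[y]\otimes\mathbb F_\ell[x]$, $|y|=1$, $|x|=2$. The group $\mathbb F_q^\times$ is cyclic of order $q-1$. Its mod $\ell$ cohomology is trivial if $\ell\nmid q-1$, it is $\mathbb F_2[y]$ if $\ell=2$ and $q\equiv3\bmod4$, and it is $\Lambda[y]\otimes\mathbb F_\ell[x]$ in the remaining cases. The conjecture therefore assumes exactly what the circle requires, and asserts that nothing more is needed. This is false, already for a simple, simply connected group.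

\begin{theorem}\label{thm:spin}
Let $n\ge14$ with $n\not\equiv0,\pm1\bmod8$, and let $q\equiv5\bmod8$ be a prime power, so that $4\mid q-1$. Then $H^*(\mathcal LB\mathrm{Spin}(n);\mathbb F_2)$ and $H^*(B\mathrm{Spin}_n(\mathbb F_q);\mathbb F_2)$ are not isomorphic as rings, even if the grading is ignored.
\end{theorem}

The case $n=14$, $q=5$ disproves the conjecture. The failure is not confined to the prime $2$. Let $\mu_3$ denote the center of $SU(3)$, the group of cube roots of unity.

\begin{theorem}\label{thm:three}
Let $G=SU(3)^4/K$ with $K=\{c\in\mu_3^4: c_1c_2c_3c_4=1\}$, and let $q\equiv4$ or $7\bmod9$ be a prime power. Then $H^*(\mathcal LBG;\mathbb F_3)$ and $H^*(BG(\mathbb F_q);\mathbb F_3)$ are not isomorphic as rings, even if the grading is ignored.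
\end{theorem}

In the absence of torsion the expectation described above is correct.

\begin{theorem}\label{thm:torsionfree}
Let $\ell$ be an odd prime with $\ell\mid q-1$, and suppose that $H_*(G;\mathbb Z)$ has no $\ell$-torsion. Then $H^*(\mathcal LBG;\mathbb F_\ell)\cong H^*(BG(\mathbb F_q);\mathbb F_\ell)$ as graded rings. Hence for each $G$ the conjecture holds for all but finitely many $\ell$.
\end{theorem}

We do not decide the triples $(G,\ell,q)$ that are not covered by these three theorems.

In the counterexamples we do not compute either ring. We count the irreducible components of a given dimension in their prime spectra. By Quillen's theorem (Section~\ref{sec:quillen}), the components for a finite group $\Gamma$ correspond to the conjugacy classes of maximal elementary abelian $\ell$-subgroups, and those for $\mathcal LBG$ correspond to the conjugacy classes of maximal pairs $(A,c)$, where $A\le G$ is an elementary abelian $\ell$-subgroup and $c$ is a component of its centralizer. Lang's theorem (Section~\ref{sec:lang}) puts the first count into the form of the second: it too counts pairs $(A,c)$, now in the algebraic group,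 and with conjugation $x\mapsto gxg^{-1}$ replaced by twisted conjugation $x\mapsto gxF(g)^{-1}$, where $F$ is the Frobenius map. The counts differ when some $g$ normalizing $A$ satisfies $F(g)=zg$ with $z$ central and outside the identity component of the centralizer of $A$. Such elements exist because the hypothesis of the conjecture puts the fourth but not the eighth roots of unity into $\mathbb F_q$, and the third but not the ninth. Example~\ref{ex:quaternion} shows the mechanism in $SL_2$. Sections~\ref{sec:spin} and~\ref{sec:codes} prove Theorem~\ref{thm:spin}, and Section~\ref{sec:three} proves Theorem~\ref{thm:three}. We begin with the short proof of Theorem~\ref{thm:torsionfree}.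

The \emph{rank} $\mathrm{rk}\,A$ of an elementary abelian $\ell$-group $A$ is its dimension over $\mathbb F_\ell$. We write $C(A)$ and $N(A)$ for the centralizer and the normalizer in the ambient group, $C(A)^0$ for the identity component, and $[x]$ for the connected component of a point $x$ in a space that is specified by the context.

\section{The torsion-free case}\label{sec:torsionfree}

All cohomology in this section has coefficients in $\mathbb F_\ell$. The homotopy fixed point space of $\varphi\colon Z\to Z$ is the homotopy pullback of the diagonal $\Delta\colon Z\to Z\times Z$ and the graph $(1,\varphi)\colon Z\to Z\times Z$. Thus $\mathcal LBG$ is the homotopy pullback of $\Delta$ and $\Delta$ for $Z=BG$, and by \cite[Thm.~12.2]{Friedlander} the space $BG(\mathbb F_q)$ has the cohomology of the homotopy pullback of $\Delta$ and $(1,\varphi)$ for $Z=BG^\wedge_\ell$, with $\varphi$ induced by Frobenius.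

We recall the Eilenberg--Moore spectral sequence. Let $Y$ be the homotopy pullback of $X_1\to B\leftarrow X_2$, with $B$ simply connected and all cohomology of finite type. There is a multiplicative spectral sequence with $E_2=\mathrm{Tor}_{H^*B}(H^*X_1,H^*X_2)$, where $\mathrm{Tor}_{s}$ is placed in the column $E_2^{-s,*}$, with differentials $d_j\colon E_j^{s,t}\to E_j^{s+j,t-j+1}$. It converges to $H^*Y$ with a multiplicative filtration $F^0\subset F^{-1}\subset\cdots$, and $F^0=E_\infty^{0,*}$ is the image of $H^*X_1\otimes H^*X_2$.

\begin{proof}[Proof of Theorem~\ref{thm:torsionfree}]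
Since $H_*(G;\mathbb Z)$ has no $\ell$-torsion, Borel's theorem says that $P=H^*(BG)$ is a polynomial ring $\mathbb F_\ell[x_1,\dots,x_r]$ on generators of even degree and that restriction $P\to H^*(BT)$ to a maximal torus is injective. The map $\varphi$ is compatible with a self-map of $BT^\wedge_\ell$ that acts on $H^2(BT)$ by $q^{\pm1}=1$. As $H^*(BT)$ is generated by $H^2(BT)$, that self-map induces the identity, and so $\varphi^*=1$ on $P$.

Let $Y$ be either pullback. The base is simply connected because $G$ is connected, and since $\varphi^*=1$ both copies of $P$ are $P\otimes P$-modules via multiplication. The kernel of multiplication is generated by the regular sequence $x_i\otimes1-1\otimes x_i$. Tensoring its Koszul complex with $P$ kills the differential, so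
\[
E_2=\mathrm{Tor}_{P\otimes P}(P,P)=P\otimes\Lambda[\sigma x_1,\dots,\sigma x_r],\qquad \sigma x_i\in E_2^{-1,|x_i|}.
\]
The algebra generators lie in the columns $0$ and $-1$. A differential $d_j$ with $j\ge2$ sends them to a positive column, which is zero. Hence $E_2=E_\infty$. The column $E_\infty^{0,*}=P$ is the image of the ring map $P\to H^*Y$ induced by a projection $Y\to Z$. Choose $y_i\in F^{-1}$ representing $\sigma x_i$. The degree $|y_i|=|x_i|-1$ is odd, so the $y_i$ anticommute, and $y_i^2=0$ because $\ell$ is odd. We obtain a ring map $P\otimes\Lambda[y_1,\dots,y_r]\to H^*Y$. Filter the source by the number of factors $y_i$. The map induces an isomorphism of associated graded objects of finite filtrations, so it is an isomorphism. Both rings of the theorem are therefore isomorphic to $P\otimes\Lambda[y_1,\dots,y_r]$. The last assertion holds because $H_*(G;\mathbb Z)$ is finitely generated and so has $\ell$-torsion for finitely many $\ell$ only.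
\end{proof}

The parity of $\ell$ enters only through $y_i^2=0$. For the circle, $\ell=2$ and $q\equiv3\bmod4$, the argument still gives $E_2=E_\infty$ for both spaces, but $y^2\ne0$ in $H^*(B\mathbb F_q^\times)=\mathbb F_2[y]$.

\section{Minimal primes and elementary abelian subgroups}\label{sec:quillen}

\subsection*{The invariant}
Let $H$ be the mod $\ell$ cohomology ring of a space. For $\ell=2$ it is commutative. For odd $\ell$, elements of odd degree anticommute and have square zero, so the ideal generated by $s$ of them has vanishing $(s+1)$-st power. Hence the ideal generated by all elements of odd degree consists of nilpotent elements, and the quotient by it is commutative. So for every $\ell$ the nilpotent elements of $H$ form an ideal $\mathrm{nil}$, and $R=H/\mathrm{nil}$ is a commutative ring. The \emph{coheight} of a prime ideal $\mathfrak p\subset R$ is the Krull dimension of $R/\mathfrak p$. Let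
\[
m_r(H)=\text{the number of minimal primes of $R$ of coheight $r$}.
\]
The definition does not use the grading, so rings with different $m_r$ are not isomorphic even as ungraded rings.

\subsection*{Quillen's theorem}
Let $G$ be a compact Lie group, not necessarily connected, let $X$ be a compact smooth $G$-manifold, and let $H=H^*_G(X;\mathbb F_\ell)=H^*(EG\times_GX;\mathbb F_\ell)$. A \emph{pair} is $(A,c)$ with $A\le G$ an elementary abelian $\ell$-subgroup and $c$ a component of the fixed point set $X^A$. Its rank is $\mathrm{rk}\,A$. Put $(A,c)\le(A',c')$ if $A\subset A'$ and $c'\subset c$. A pair is \emph{maximal} if no strictly larger pair exists. The group $G$ acts on pairs by $g(A,c)=(gAg^{-1},gc)$, preserving the order. There are finitely many orbits, since $G$ has finitely many conjugacy classes of elementary abelian $\ell$-subgroups and each $X^A$ is a compact manifold. We write $\sim$ for the resulting equivalence relation.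

A point of $c$ gives a map $BA\to EG\times_GX$, whose homotopy class depends only on $c$, and hence a ring map $H\to H^*(BA;\mathbb F_\ell)$. A \emph{morphism} $(A,c)\to(A',c')$ is an element $g\in G$ with $g(A,c)\le(A',c')$. It induces $A\to A'$, $a\mapsto gag^{-1}$, and so a map $H^*(BA';\mathbb F_\ell)\to H^*(BA;\mathbb F_\ell)$. A family $(f_{A,c})$, indexed by all pairs, with $f_{A,c}\in H^*(BA;\mathbb F_\ell)$, is \emph{compatible} if every morphism $(A,c)\to(A',c')$ sends $f_{A',c'}$ to $f_{A,c}$. We use two results of \cite{Quillen}.
\begin{itemize}
\item[(Q1)] $H^*(BA;\mathbb F_\ell)$ is a finite module over $H^*(BG;\mathbb F_\ell)$, hence over $H$.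
\item[(Q2)] \cite[Thm.~6.2]{Quillen} The kernel of the map from $H$ to the ring of compatible families consists of nilpotent elements, and every compatible family has an $\ell^N$-th power in the image.
\end{itemize}

\begin{lemma}\label{lem:quillen}
For each $r$, the number $m_r(H)$ equals the number of $G$-classes of maximal pairs of rank $r$.
\end{lemma}

\begin{proof}
The ring $R_A=H^*(BA;\mathbb F_\ell)/\mathrm{nil}$ is a polynomial ring on $\mathrm{rk}\,A$ generators. Let $\mathfrak p_{A,c}$ be the kernel of $R\to R_A$. It is prime, it depends only on the class of $(A,c)$, and $\mathfrak p_{A',c'}\subset\mathfrak p_{A,c}$ whenever $(A,c)\le(A',c')$. By (Q1), $R_A$ is a finite extension of $R/\mathfrak p_{A,c}$, so $\mathfrak p_{A,c}$ has coheight $\mathrm{rk}\,A$.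

There are finitely many primes $\mathfrak p_{A,c}$, and their intersection is $0$: an element of $H$ whose image in each $H^*(BA;\mathbb F_\ell)$ is nilpotent has a power that maps to the zero family, so it is nilpotent by (Q2). A minimal prime contains this finite intersection, hence contains and equals some $\mathfrak p_{A,c}$. Replacing $(A,c)$ by a maximal pair above it can only shrink the prime, so we may take $(A,c)$ maximal.

It remains to show that a maximal pair $(A,c)$ gives a minimal prime and that inequivalent maximal pairs give different primes. For this we construct a class that is supported on the class of $(A,c)$. For an elementary abelian $\ell$-group $B$, let $e_B$ be the product of all nonzero elements of $H^1(BB;\mathbb F_2)$ if $\ell=2$, and of $\beta H^1(BB;\mathbb F_\ell)$ if $\ell$ is odd, where $\beta$ is the Bockstein and $BB$ is the classifying space of $B$. This product of nonzero linear forms is nonzero in $R_B$ and invariant under isomorphisms. It restricts to $0$ on a proper subgroup, because some nonzero homomorphism $B\to\mathbb F_\ell$ vanishes there. Put $f_{B,b}=e_B$ if $(B,b)\sim(A,c)$ and $f_{B,b}=0$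 otherwise. Let $g\colon(B,b)\to(B',b')$ be a morphism.
\begin{itemize}
\item If $(B',b')\sim(A,c)$ and $\mathrm{rk}\,B=\mathrm{rk}\,B'$, then $gBg^{-1}=B'$, and $gb\supset b'$ are components of the same space. So $g(B,b)=(B',b')$, both pairs are equivalent to $(A,c)$, and $e_{B'}\mapsto e_B$.
\item If $(B',b')\sim(A,c)$ and $\mathrm{rk}\,B<\mathrm{rk}\,B'$, then $e_{B'}\mapsto0=f_{B,b}$.
\item If $(B',b')\not\sim(A,c)$, then $(B,b)\not\sim(A,c)$, for otherwise $g(B,b)$ would be maximal and equal to $(B',b')$. Both values are $0$.
\end{itemize}
So the family is compatible, and (Q2) gives $h\in H$ whose image lies outside $\mathfrak p_{A,c}$ and inside $\mathfrak p_{A',c'}$ for all $(A',c')\not\sim(A,c)$. Consequently $\mathfrak p_{A',c'}\subset\mathfrak p_{A,c}$ forces $(A',c')\sim(A,c)$. Applied to a minimal prime contained in $\mathfrak p_{A,c}$, this shows that $\mathfrak p_{A,c}$ is minimal, and it shows that the prime determines the class of the pair.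
\end{proof}

\subsection*{The two applications}
For a finite group $\Gamma$ take $X$ to be a point: $m_r(H^*(B\Gamma;\mathbb F_\ell))$ is the number of conjugacy classes of maximal elementary abelian $\ell$-subgroups of rank $r$.

For the free loop space, replace the diagonal $BG\to B(G\times G)$ by the bundle associated with the $G\times G$-space $(G\times G)/\Delta G\cong G$. Pulling back along the diagonal restricts the action to $\Delta G$, which acts on $G$ by conjugation. Hence $\mathcal LBG\simeq EG\times_GG^{ad}$, where $G^{ad}$ is $G$ with the conjugation action. Lemma~\ref{lem:quillen} applies with $X=G^{ad}$ and $X^A=C(A)$: the number $m_r(H^*(\mathcal LBG;\mathbb F_\ell))$ counts the classes of maximal pairs $(A,c)$ of rank $r$ with $c\in\pi_0C(A)$.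

\section{Twisted pairs}\label{sec:lang}

The two counts just obtained look different: one concerns subgroups of a finite group, the other subgroups of a Lie group together with a component of the centralizer. A conjugacy class of subgroups of the algebraic group may split into several classes in the finite group, and Lang's theorem describes the splitting by components of centralizers. This makes the counts comparable.

Let $\mathbf G$ be a connected reductive group over $\overline{\mathbb F}_p$ with Frobenius map $F$, let $\Gamma=\mathbf G^F$, and let $\ell\ne p$. \emph{Lang's theorem} states that for every closed connected $F$-stable subgroup $\mathbf H\le\mathbf G$ the map $\mathbf H\to\mathbf H$, $h\mapsto h^{-1}F(h)$, is surjective. For an elementary abelian $\ell$-subgroup $A\le\mathbf G$ let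
\[
\mathcal Y(A)=\{s\in\mathbf G: sF(a)s^{-1}=a\ \text{ for all }a\in A\}.
\]
If $s\in\mathcal Y(A)$, then $s'\in\mathcal Y(A)$ if and only if $s's^{-1}\in C(A)$. So $\mathcal Y(A)$ is empty or a coset $C(A)s$, and its components are cosets of $C(A)^0$. A \emph{twisted pair} is $(A,c)$ with $c$ a component of $\mathcal Y(A)$. The order is defined as before, and $\mathbf G$ acts by $g(A,c)=(gAg^{-1},g\,c\,F(g)^{-1})$. This is well defined: if $s\in\mathcal Y(A)$, then $gsF(g)^{-1}$ conjugates $F(gag^{-1})$ to $gsF(a)s^{-1}g^{-1}=gag^{-1}$. Note that $1\in\mathcal Y(A)$ if and only if $A\subset\Gamma$, and then $\mathcal Y(A)=C(A)$.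

\begin{lemma}\label{lem:lang}
The map $B\mapsto(B,[1])$ induces a bijection from the $\Gamma$-classes of elementary abelian $\ell$-subgroups $B\le\Gamma$ to the $\mathbf G$-classes of twisted pairs. It preserves rank, and $B$ is maximal if and only if $(B,[1])$ is maximal.
\end{lemma}

\begin{proof}
(i) \emph{Pointed pairs.} Consider first pairs $(A,s)$ with $s\in\mathcal Y(A)$ a point, with the action $g(A,s)=(gAg^{-1},gsF(g)^{-1})$. Given $(A,s)$, write $s=h^{-1}F(h)$ by Lang's theorem. Then $h(A,s)=(hAh^{-1},1)$, and $hAh^{-1}\subset\Gamma$. Moreover $g(B,1)=(B',1)$ if and only if $g=F(g)$ and $gBg^{-1}=B'$. So the $\mathbf G$-classes of pointed pairs correspond to the $\Gamma$-classes of subgroups $B\le\Gamma$.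

(ii) \emph{$C(A)^0$ acts transitively on each component $c$ of $\mathcal Y(A)$ by $g\cdot s=gsF(g)^{-1}$.} Take $s\in c$, let $h$ be as in (i), and put $B=hAh^{-1}$. The map $y\mapsto hyF(h)^{-1}$ carries $c$ to the component of $1$ in $\mathcal Y(B)$, and conjugation by $h$ carries $C(A)^0$ to $C(B)^0$, compatibly with the actions. So we may assume that $A=B\subset\Gamma$ and $c=[1]=C(B)^0$. As $F$ fixes $B$ pointwise, $C(B)^0$ is $F$-stable, and Lang's theorem for $C(B)^0$ gives $\{gF(g)^{-1}:g\in C(B)^0\}=C(B)^0$. This is the orbit of $1$.

The map $(A,s)\mapsto(A,[s])$ is equivariant and surjective, and by (ii) its fibers lie in single orbits. So it induces a bijection on classes, and (i) gives the first assertion.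

(iii) \emph{Maximality.} If $B\subsetneq B'\subset\Gamma$, then $C(B')^0\subset C(B)^0$, so $(B,[1])<(B',[1])$. Conversely let $(B,[1])<(A',c')$. Then $B\subsetneq A'$. Take $s\in c'\subset C(B)^0$. By (ii) there is $g\in C(B)^0$ with $gsF(g)^{-1}=1$. Then $1\in\mathcal Y(gA'g^{-1})$, so $B=gBg^{-1}\subsetneq gA'g^{-1}\subset\Gamma$.
\end{proof}

From now on we treat both counts in one language. In the \emph{compact case} the ambient group is the compact Lie group $G$ and we put $F=1$, so that $\mathcal Y(A)=C(A)$ and twisted pairs are the pairs for $G^{ad}$. In the \emph{algebraic case} the ambient group is $\mathbf G$ with its Frobenius map. In both cases we say \emph{pair} and write $\sim$ for equivalence under $g(A,c)=(gAg^{-1},g\,c\,F(g)^{-1})$.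

\begin{proposition}\label{prop:count}
\begin{enumerate}
\item[(a)] The number of classes of maximal pairs of rank $r$ is $m_r(H^*(\mathcal LBG;\mathbb F_\ell))$ in the compact case and $m_r(H^*(B\Gamma;\mathbb F_\ell))$ in the algebraic case.
\item[(b)] If $F$ fixes $A$ pointwise, the classes of pairs whose subgroup is conjugate to $A$ correspond to the orbits of $N(A)$ on $\pi_0C(A)$ under $g\cdot[x]=[gxF(g)^{-1}]$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) combines Lemmas~\ref{lem:quillen} and~\ref{lem:lang}. For (b), each such class contains a pair $(A,c)$ with $c\in\pi_0\mathcal Y(A)=\pi_0C(A)$, and an element carrying $(A,c)$ to $(A,c')$ normalizes $A$.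
\end{proof}

\begin{example}\label{ex:quaternion}
The bijection of Lemma~\ref{lem:lang} and Proposition~\ref{prop:count}(b) hold, with the same proofs, for finite subgroups of any fixed isomorphism type. Take $G=SU(2)$, $\mathbf G=SL_2(\overline{\mathbb F}_p)$, $q\equiv5\bmod8$. Let $\xi$ be a primitive eighth root of unity, $i=\xi^2$, and let $Q_8$ be the quaternion group generated by
\[
\alpha=\begin{pmatrix}i&0\\0&-i\end{pmatrix},\qquad \gamma=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
All subgroups isomorphic to $Q_8$ are conjugate, since $Q_8$ has a unique faithful representation of dimension $2$, and $C(Q_8)=\{\pm1\}$ by Schur's lemma. In the compact case the pairs $(Q_8,1)$ and $(Q_8,-1)$ are inequivalent, because conjugation fixes central elements: there are two classes. In the algebraic case $i\in\mathbb F_q$, so $F$ fixes $Q_8$ pointwise. The matrix $w=\mathrm{diag}(\xi,\xi^{-1})$ commutes with $\alpha$, and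
\[
w\gamma w^{-1}=\begin{pmatrix}0&\xi^2\\-\xi^{-2}&0\end{pmatrix}=\begin{pmatrix}0&i\\i&0\end{pmatrix}=\alpha\gamma,
\]
so $w\in N(Q_8)$. But $F(w)=\mathrm{diag}(\xi^5,\xi^{-5})=-w$, so $w\cdot1\cdot F(w)^{-1}=-1$ and the two pairs are equivalent: there is one class. For $q=5$ this agrees with Sylow's theorem, since $|SL_2(\mathbb F_5)|=8\cdot15$.

Quillen's theorem does not see this discrepancy, because $Q_8$ is not elementary abelian. To obtain a counterexample we need an \emph{elementary abelian} subgroup $A$ that gives maximal pairs, a central element $z\notin C(A)^0$, and $w\in N(A)$ with $F(w)=zw$. We must also show that the loss is not compensated by other subgroups.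
\end{example}

\section{Spin groups and doubly even codes}\label{sec:spin}

Throughout this section $\ell=2$, $n\ge3$ and $q\equiv1\bmod4$. We count pairs of the largest possible rank. These are automatically maximal, and they are described by binary codes.

\subsection*{The groups}
Let $k=\mathbb R$ or $k=\overline{\mathbb F}_p$ with $p$ odd. Give $k^n$ the symmetric bilinear form with orthonormal basis $e_1,\dots,e_n$. The Clifford algebra is generated by $k^n$ subject to $v^2=v\cdot v$. It has the basis $e_I$, $I\subset\{1,\dots,n\}$, where $e_I$ is the product of the $e_i$, $i\in I$, in increasing order. From $e_i^2=1$ and $e_ie_j=-e_je_i$ for $i\ne j$ one obtains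
\begin{equation}\label{eq:clifford}
e_I^2=(-1)^{|I|(|I|-1)/2},\qquad e_Ie_J=\pm e_{I+J},\qquad e_Ie_J=(-1)^{|I||J|-|I\cap J|}e_Je_I,
\end{equation}
where $I+J$ is the symmetric difference. For a unit vector $u$ we have $uvu^{-1}=2(u\cdot v)u-v=-r_u(v)$, where $r_u$ is the reflection in $u^\perp$. Let $\mathrm{Spin}_k$ be the group of products of an even number of unit vectors and let $\pi\colon\mathrm{Spin}_k\to SO_n(k)$, $\pi(x)v=xvx^{-1}$, so that $\pi(uv)=r_ur_v$. By the Cartan--Dieudonn\'e theorem every element of the special orthogonal group of a nondegenerate form is a product of an even number of reflections in anisotropic vectors, and over our fields these vectors can be scaled to unit vectors. So $\pi$ is surjective. Its kernel is $\{\pm1\}$, and we put $z=-1$.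

For $k=\mathbb R$ this is the compact group $\mathrm{Spin}(n)$, with $F=1$. For $k=\overline{\mathbb F}_p$ it is $\mathrm{Spin}_n(\overline{\mathbb F}_p)$, and $F$ raises the coordinates in the basis $e_I$ to the $q$-th power. As $-1=i^2$ is a square in $\mathbb F_q$, the form $x^2+y^2=(x+iy)(x-iy)$ is hyperbolic over $\mathbb F_q$. Hence $F$ defines the split form, and $\Gamma=\mathrm{Spin}_k^F=\mathrm{Spin}_n(\mathbb F_q)$.

Two finite subgroups carry the whole computation. For $|J|$ even, $\pi(e_J)$ is $-1$ on $e_j$ for $j\in J$ and $+1$ on the other $e_j$, so
\[
D=\{\pm e_J:|J|\text{ even}\}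
\]
is the preimage of the diagonal matrices. It is fixed pointwise by $F$. Let $M\supset D$ be the preimage of the signed permutation matrices of determinant $1$. An element $w\in M$ has an underlying permutation $\sigma_w$ with $\pi(w)e_i=\pm e_{\sigma_w(i)}$, and so $we_Jw^{-1}=\pm e_{\sigma_wJ}$. Every permutation is some $\sigma_w$, since one sign can be changed to make the determinant $1$. For $n=3$ the group $D$ is a quaternion group of order $8$, and the element $(1+e_1e_2)/\sqrt2=\big((e_1-e_2)/\sqrt2\big)e_1$ of $M$, which has order $8$, plays the part of $w$ in Example~\ref{ex:quaternion}.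

\subsection*{Subgroups of top rank}
Identify subsets of $\{1,\dots,n\}$ with vectors in $\mathbb F_2^n$, so that $I+J$ is the sum, $|I|$ is the weight and $I\cdot J=|I\cap J|\bmod2$. A \emph{code} of length $n$ is a linear subspace $C\subset\mathbb F_2^n$. Its automorphism group $\mathrm{Aut}(C)$ consists of the permutations of the coordinates that preserve $C$, and two codes are \emph{equivalent} if a permutation carries one to the other. A code is \emph{doubly even} if all weights are divisible by $4$. Then $C\subset C^\perp$, since $|I+J|=|I|+|J|-2|I\cap J|$. Let $\delta_n$ be the largest dimension of a doubly even code of length $n$, and put $d=\delta_n+1$. For a doubly even code $C$ let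
\[
A_C=\{\pm e_I:I\in C\}.
\]
By \eqref{eq:clifford} this is an elementary abelian $2$-group of rank $\dim C+1$. Call coordinates $i,j$ equivalent if the coordinate functions $x_i,x_j\colon C\to\mathbb F_2$ agree, and call the equivalence classes the \emph{parts} of $C$. Each $I\in C$ is a union of parts. The joint eigenspaces of $\pi(A_C)$ are the subspaces $k^P$ spanned by the $e_i$, $i\in P$, where $P$ runs over the parts.

\begin{lemma}\label{lem:toprank}
The largest rank of an elementary abelian $2$-subgroup of $\mathrm{Spin}_k$ is $d$. The map $C\mapsto A_C$ induces a bijection from the equivalence classes of doubly even codes of dimension $\delta_n$ to the conjugacy classes of subgroups of rank $d$.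
\end{lemma}

\begin{proof}
Let $A$ be an elementary abelian $2$-subgroup. The commuting involutions in $\pi(A)$ are simultaneously diagonalizable, and the joint eigenspaces are mutually orthogonal, hence nondegenerate. Each has an orthonormal basis, so there is an orthonormal basis of joint eigenvectors. After changing the sign of one vector if necessary, an element of $SO_n(k)$ carries it to $(e_i)$. So $A$ is conjugate into $D$. For $A\subset D$, the set $C$ of all $I$ with $e_I\in A$ or $-e_I\in A$ is a code. It is doubly even, because $e_I^2=1$ and $|I|$ even force $4\mid|I|$. Thus $A\subset A_C$ and $\mathrm{rk}\,A\le\dim C+1\le d$, with equality only if $A=A_C$ and $\dim C=\delta_n$. This proves the first assertion and surjectivity.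

If $C'=\sigma C$, choose $w\in M$ with $\sigma_w=\sigma$. Then $wA_Cw^{-1}=A_{C'}$. Conversely let $gA_Cg^{-1}=A_{C'}$. Then $\pi(g)$ carries the joint eigenspaces of $\pi(A_C)$ to those of $\pi(A_{C'})$, preserving dimensions, so there is a permutation $\sigma$ with $\pi(g)k^P=k^{\sigma P}$ for all parts $P$ of $C$. For $I\in C$ write $ge_Ig^{-1}=\pm e_{I'}$ with $I'\in C'$. The $(-1)$-eigenspace of $\pi(e_{I'})$ is $\sum_{P\subset I}\pi(g)k^P$, which is spanned by the $e_i$ with $i\in\sigma I$. So $I'=\sigma I$ and $\sigma C=C'$.
\end{proof}

\subsection*{Centralizers and normalizers}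
To apply Proposition~\ref{prop:count}(b) we need $\pi_0C(A_C)$ and the action of $N(A_C)$ on it. We split both groups into a finite piece inside $M$, which is described by the code alone, and a piece that acts trivially. Fix a doubly even code $C$, put $A=A_C$, and let $L=\pi^{-1}\big(\prod_PSO(k^P)\big)$, a closed $F$-stable subgroup. Let $C^\perp_{\mathrm{ev}}$ be the set of words of even weight in $C^\perp$, and let $C'\subset C^\perp_{\mathrm{ev}}$ be the set of $J$ with $|J\cap P|$ even for every part $P$.

\begin{lemma}\label{lem:spincent}
\begin{enumerate}
\item[(a)] $L$ centralizes $A$.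
\item[(b)] If some part has at least two elements, $L$ is connected. Otherwise $L=\{\pm1\}$.
\item[(c)] $C(A)=(C(A)\cap D)L$ and $N(A)=(N(A)\cap M)L$.
\item[(d)] $C(A)\cap D=\{\pm e_J:J\in C^\perp_{\mathrm{ev}}\}$, $L\cap D=\{\pm e_J:J\in C'\}$, and $N(A)\cap M=\{w\in M:\sigma_w\in\mathrm{Aut}(C)\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the Cartan--Dieudonn\'e theorem for each $k^P$, the group $L$ is generated by $-1$ and the sets $U_P=\{uv:u,v\in k^P\text{ unit vectors}\}$. For $I\in C$, conjugation by $e_I$ acts on $k^P$ by a single sign, so it fixes $uv$.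

(b) If $|P|=1$, then $U_P=\{\pm1\}$. Let $|P|\ge2$. The unit vectors of $k^P$ form a sphere of dimension at least $1$ if $k=\mathbb R$. If $k=\overline{\mathbb F}_p$ they form the quadric $\sum u_i^2=1$, which is irreducible because its homogenization is a quadratic form of rank at least $3$. So $U_P$ is the image of a connected space, respectively of an irreducible variety, and it contains $1=uu$ and $-1=u(-u)$. If such a part exists, $L$ is generated by connected, respectively irreducible constructible, subsets containing $1$, and a subgroup so generated is connected.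

(c) We first note that $SO_n(k)\cap\prod_PO(k^P)=\pi(D)\prod_PSO(k^P)$: given $(g_P)$ of determinant $1$, choose one index in each part with $\det g_P=-1$. These indices form a set $J$ of even size, and $\pi(e_J)(g_P)\in\prod_PSO(k^P)$. If $x\in C(A)$, then $\pi(x)$ preserves each $k^P$. As $\pm1\in L$, we get $x=yl$ with $y\in D$, $l\in L$, and $y=xl^{-1}\in C(A)$ by (a). If $g\in N(A)$, then $\pi(g)$ permutes the $k^P$. Choose $w_0\in M$ with $\pi(w_0)k^P=\pi(g)k^P$ for all $P$. Then $\pi(w_0^{-1}g)$ preserves each $k^P$, so $g=w_0yl$ with $y\in D$, $l\in L$, and $w_0y=gl^{-1}\in N(A)\cap M$.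

(d) For $|I|,|J|$ even, $e_I$ and $e_J$ commute if and only if $|I\cap J|$ is even, by \eqref{eq:clifford}. The determinant of $\pi(e_J)$ on $k^P$ is $(-1)^{|J\cap P|}$. The last formula follows from $we_Iw^{-1}=\pm e_{\sigma_wI}$.
\end{proof}

\subsection*{Frobenius on $M$}
Signed permutation matrices are fixed by $F$, so $F(w)=\pm w$ for $w\in M$. The sign is where $q\bmod8$ enters: the reflection that interchanges $e_i$ and $e_j$ lifts to the unit vector $(e_i-e_j)/\sqrt2$.

\begin{lemma}\label{lem:frobM}
Let $k=\overline{\mathbb F}_p$ and $w\in M$. If $q\equiv5\bmod8$, then $F(w)=\mathrm{sgn}(\sigma_w)\,w$. If $q\equiv1\bmod8$, then $F(w)=w$.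
\end{lemma}

\begin{proof}
Let $\xi$ be a primitive eighth root of unity and $r=\xi+\xi^{-1}$. Since $\xi^4=-1$, we have $\xi^2+\xi^{-2}=0$ and $r^2=2$. Moreover $r^q=\xi^5+\xi^{-5}=-r$ if $q\equiv5\bmod 8$, and $r^q=r$ if $q\equiv1\bmod8$. The reflections in the unit vectors $e_i$ and $(e_i-e_j)/r$ are the sign changes and the transpositions, and these generate the group of signed permutation matrices. So $\pi(w)$ is a product of such reflections, even in number because $\det\pi(w)=1$, and $w$ is, up to sign, the product of the corresponding unit vectors. If $t$ of them are of the form $(e_i-e_j)/r$, then $\mathrm{sgn}(\sigma_w)=(-1)^t$ and $F(w)=(r^{1-q})^tw$.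
\end{proof}

\subsection*{The count}
Let $h_n$ be the number of equivalence classes of doubly even codes $C$ of length $n$ such that
\begin{itemize}
\item[(a)] $\dim C=\delta_n$;
\item[(b)] the coordinate functions $x_1,\dots,x_n$ on $C$ are pairwise distinct;
\item[(c)] $\mathrm{Aut}(C)$ contains an odd permutation.
\end{itemize}

\begin{proposition}\label{prop:spincount}
Let $q\equiv5\bmod8$, and let $\varepsilon_n=2$ for $n$ even and $\varepsilon_n=1$ for $n$ odd. Then
\[
m_d\big(H^*(\mathcal LB\mathrm{Spin}(n);\mathbb F_2)\big)-m_d\big(H^*(B\mathrm{Spin}_n(\mathbb F_q);\mathbb F_2)\big)=\varepsilon_nh_n .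
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:toprank} all pairs of rank $d$ are maximal. Since $F$ fixes each $A_C$ pointwise, Proposition~\ref{prop:count} shows that each of the two numbers is a sum, over the equivalence classes of doubly even codes $C$ of dimension $\delta_n$, of the number of orbits of $N(A_C)$ on $\pi_0C(A_C)$ under $[x]\mapsto[gxF(g)^{-1}]$. Fix $C$, put $A=A_C$, and define $\chi\colon M\to\{\pm1\}$ by $F(w)=\chi(w)w$. Thus $\chi=1$ in the compact case and $\chi(w)=\mathrm{sgn}(\sigma_w)$ in the algebraic case.

\emph{Case 1: some part has at least two elements.} By Lemma~\ref{lem:spincent}, $L$ is closed, connected and of finite index in $C(A)$, so $L=C(A)^0$. As $z\in L$,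
\[
\pi_0C(A)=(C(A)\cap D)/(L\cap D)\cong C^\perp_{\mathrm{ev}}/C'.
\]
An element $l\in L$ acts trivially, because $l$ and $F(l)$ lie in $C(A)^0$. An element $w\in N(A)\cap M$ sends $[e_J]$ to $[\pm e_{\sigma_wJ}]$, and the sign, which includes $\chi(w)$, is invisible in $\pi_0C(A)$. So for both fields we count the orbits of $\mathrm{Aut}(C)$ on $C^\perp_{\mathrm{ev}}/C'$, and $C$ contributes nothing to the difference.

\emph{Case 2: all parts are singletons, that is, {\rm(b)} holds.} Now $L=\{\pm1\}$, $N(A)\subset M$, and $\pi_0C(A)=C(A)=\{\pm e_J:J\in C^\perp_{\mathrm{ev}}\}$, with the action $x\mapsto\chi(w)wxw^{-1}$. For both fields this covers the action of $\mathrm{Aut}(C)$ on $C^\perp_{\mathrm{ev}}$. Over the orbit of $J$ there is one orbit if $e_J$ and $-e_J$ are equivalent, and there are two otherwise. Suppose that $J\ne\emptyset$ and $J\ne\{1,\dots,n\}$. Choose $a\in J$ and $b\notin J$. Then $e_ae_b\in D\subset N(A)$ has $\chi(e_ae_b)=1$ and conjugates $e_J$ to $-e_J$ by \eqref{eq:clifford}, so there is one orbit for both fields. There remain $J=\emptyset$ and, if $n$ is even, $J=\{1,\dots,n\}$, which lies in $C^\perp_{\mathrm{ev}}$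 because all weights in $C$ are even. These are $\varepsilon_n$ fixed points of $\mathrm{Aut}(C)$. For them $e_J$ is central in $\mathrm{Spin}_k$: for $n$ even, $e_1\cdots e_n$ anticommutes with every vector. So $w$ acts on $\{\pm e_J\}$ by multiplication with $\chi(w)$. In the compact case there are two orbits. In the algebraic case there is one orbit if (c) holds, and there are two otherwise. Hence $C$ contributes $\varepsilon_n$ to the difference if (c) holds, and $0$ otherwise.
\end{proof}

\begin{remark}
The proof shows that no code contributes negatively, so nothing can compensate the loss. Condition (b) says that $C(A_C)$ is finite; without it the identity component absorbs the sign. If $q\equiv1\bmod8$, then $\chi=1$ for both fields by Lemma~\ref{lem:frobM}, and the invariant $m_d$ does not distinguish the two rings.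
\end{remark}

\section{Doubly even codes with an odd automorphism}\label{sec:codes}

It remains to show that $h_n>0$. We bound $\delta_n$ from above and then construct codes that attain the bound and satisfy (b) and (c).

\subsection*{Two building blocks}
The \emph{simplex code} $C_7$ consists of the value lists $(f(v))_{v\ne0}$ of the linear forms $f$ on $\mathbb F_2^3$. It has length $7$ and dimension $3$, and all nonzero weights are $4$. The \emph{extended Hamming code} $C_8$ consists of the value lists $(f(v))_{v\in\mathbb F_2^3}$ of the affine functions $f$ on $\mathbb F_2^3$. It has length $8$, dimension $4$ and weights $0,4,8$. In both codes the coordinate functions are the evaluations at the points $v$, and they are nonzero and pairwise distinct. In a direct sum of codes, a coordinate function of one summand equals one of another summand only if both vanish.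

\begin{example}
The code $C_7$ satisfies (a), since $C\subset C^\perp$ gives $\delta_7\le3$, and it satisfies (b). It fails (c). Indeed, an automorphism acts linearly on the dual space $C_7^*=\mathbb F_2^3$ and permutes the coordinate functions, which are the nonzero vectors, accordingly. So $\mathrm{Aut}(C_7)\subset GL_3(\mathbb F_2)$. This group is generated by transvections, and a transvection fixes three nonzero vectors and interchanges the other four in two pairs. The odd length of $C_7$ suggests the remedy: interchanging the two summands of $C_7\oplus C_7$ is a product of seven transpositions. This leads to $n=14$.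
\end{example}

\subsection*{Upper bounds}
The weight enumerator of a code $C$ is $W_C(x,y)=\sum_{I\in C}x^{n-|I|}y^{|I|}$, and MacWilliams' identity states that $W_{C^\perp}(x,y)=|C|^{-1}W_C(x+y,x-y)$.

\begin{lemma}[Gleason]\label{lem:gleason}
If a doubly even code of length $n$ satisfies $C=C^\perp$, then $8\mid n$.
\end{lemma}

\begin{proof}
Here $|C|=2^{n/2}$, and $W_C(1,\pm i)=|C|$ because all weights are divisible by $4$. MacWilliams' identity, homogeneity and $(1-i)/(1+i)=-i$ give
\[
2^{n/2}=W_C(1,i)=2^{-n/2}W_C(1+i,1-i)=2^{-n/2}(1+i)^nW_C(1,-i)=(1+i)^n .
\]
So the primitive eighth root of unity $(1+i)/\sqrt2$ has $n$-th power $1$.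
\end{proof}

\begin{lemma}\label{lem:bounds}
If $n\equiv2,4,6\bmod8$, then $\delta_n\le n/2-1$. If $n\equiv3,5\bmod8$, then $\delta_n\le(n-3)/2$.
\end{lemma}

\begin{proof}
Let $C$ be doubly even. From $C\subset C^\perp$ we get $\dim C\le n/2$, with equality only if $C=C^\perp$. For even $n\not\equiv0\bmod8$ equality is excluded by Lemma~\ref{lem:gleason}. Let $n$ be odd and suppose $\dim C=(n-1)/2$. If $n\equiv3\bmod 8$ put $C_1=C\oplus0$, of length $n_1=n+1$. If $n\equiv5\bmod8$ put $C_1=C\oplus C_7$, of length $n_1=n+7$. In both cases $n_1\equiv4\bmod8$, $\dim C_1=n_1/2-1$, and the all-ones word $\mathbf 1$ is not in $C_1$. The words $I+\mathbf 1$ have weight $n_1-|I|\equiv0\bmod4$. So $C_1$ and $\mathbf 1$ span a doubly even code of dimension $n_1/2$, which contradicts the even case.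
\end{proof}

\subsection*{Constructions}
Call a doubly even code \emph{good} if its length $n$ is $\equiv2,3,4,5,6\bmod8$, its dimension equals the bound of Lemma~\ref{lem:bounds}, and it satisfies (b) and (c). A good code also satisfies (a), so it shows that $h_n>0$.

\begin{proposition}\label{prop:good}
Good codes exist for all lengths $n\ge14$ with $n\not\equiv0,\pm1\bmod8$.
\end{proposition}

\begin{proof}
If $C$ is good of length $n$, then $C\oplus C_8$ is good of length $n+8$: the dimension and the bound both grow by $4$, the coordinate functions of $C_8$ are nonzero and distinct, and the odd automorphism extends by the identity. So it suffices to treat $n=14,18,19,20,21$, which are the smallest admissible lengths in the residue classes $6,2,3,4,5$.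

\emph{$n=14$ and $n=21$.} The codes $C_7\oplus C_7$ and $C_7\oplus C_7\oplus C_7$ have dimensions $6=14/2-1$ and $9=(21-3)/2$ and satisfy (b). Interchanging two summands is a product of seven transpositions.

\emph{$n=20$.} Let $\mathbb F_4=\{0,1,\omega,\omega^2\}$. Map the even-weight vectors of $\mathbb F_2^4$ additively onto $\mathbb F_4$ by
\[
0000,1111\mapsto0,\qquad1100,0011\mapsto1,\qquad1010,0101\mapsto\omega,\qquad1001,0110\mapsto\omega^2 .
\]
The transposition $\tau=(12)$ of coordinates induces $x\mapsto x^2$. Take five blocks of four coordinates, indexed by $\mathbb F_4\cup\{\infty\}$, and let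
\[
\mathcal Q=\{((ct+d)_{t\in\mathbb F_4},\,c):c,d\in\mathbb F_4\}\subset\mathbb F_4^5 .
\]
Every nonzero word of $\mathcal Q$ has exactly four nonzero entries: if $c\ne0$ then $ct+d$ vanishes for exactly one $t$, and if $c=0\ne d$ then only the entry at $\infty$ vanishes. Let $C_{20}$ be the set of binary words all of whose blocks have even weight and whose image in $\mathbb F_4^5$ lies in $\mathcal Q$. A block with nonzero image has weight $2$ and a block with zero image has weight $0$ or $4$, so $C_{20}$ is doubly even. The kernel of $C_{20}\to\mathcal Q$ is spanned by the five words equal to $1111$ on one block and $0$ elsewhere, so $\dim C_{20}=5+4=9=20/2-1$. These five words separate coordinates in different blocks. Since $\mathcal Q$ maps onto $\mathbb F_4$ in each entry, every even-weight vector occurs in each block, and these vectors separate the coordinates within the block. Let $\theta$ be the permutation that moves block $t$ to block $t^2$, fixes block $\infty$, and applies $\tau$ in each of the five blocks. It sends a word over $(c,d)$ to a word with entry $(ct+d)^2=c^2t^2+d^2$ in block $t^2$ and entry $c^2$ in block $\infty$,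 which is a word over $(c^2,d^2)$. So $\theta\in\mathrm{Aut}(C_{20})$. The map $t\mapsto t^2$ interchanges the blocks $\omega$ and $\omega^2$, so $\theta$ is a product of $4+5$ transpositions.

\emph{$n=19$.} Let $p_0$ be the fourth coordinate of block $0$. It is fixed by $\theta$. Let $C_{19}$ be obtained from $\{I\in C_{20}:x_{p_0}(I)=0\}$ by deleting $p_0$. It is doubly even, of dimension $8=(19-3)/2$ since $x_{p_0}\ne0$ on $C_{20}$, and $\theta$ restricts to an odd automorphism. If $x_j=x_k$ on $C_{19}$ with $j\ne k$, then $x_j+x_k$ vanishes on the kernel of $x_{p_0}$, so $x_j+x_k\in\{0,x_{p_0}\}$ on $C_{20}$. The value $0$ contradicts (b) for $C_{20}$. The value $x_{p_0}$ gives the word $\{j,k,p_0\}$ of weight $3$ in $C_{20}^\perp$, which is impossible since $\mathbf 1\in C_{20}$.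

\emph{$n=18$.} Let $C_6=\{000000,111100,110011,001111\}$. The dual $C_6^\perp$ has dimension $4$, and the nonzero cosets of $C_6$ in it are
\begin{align*}
v&=\{110000,\,001100,\,000011,\,111111\},\\
s&=\{101010,\,010110,\,011001,\,100101\},\\
s'&=\{011010,\,100110,\,101001,\,010101\},
\end{align*}
with $v+s=s'$. Let $C_{18}$ be the set of triples $(w_1,w_2,w_3)$, $w_i\in C_6^\perp$, whose vector of cosets lies in $\{0,(s,s,v),(s',v,s),(v,s',s')\}$. This set is a group, since $(s,s,v)+(s',v,s)=(v,s',s')$. Over a nonzero coset vector the weights are $3+3+2$ or $3+3+6$, and over $0$ they are multiples of $4$. The dimension is $3\cdot2+2=8=18/2-1$. The words of $C_6$ placed in a single block separate different blocks, and they separate the three pairs $\{1,2\},\{3,4\},\{5,6\}$ within a block. Every vector of $s$ has exactly one $1$ in each pair, and $s$ occurs in each of the three positions of some coset vector, so the two members of each pair are separated as well. The transposition $(12)$ fixes $C_6$ pointwise, preserves $v$, and interchanges $s$ and $s'$. Interchange blocks $1$ and $2$ and apply $(12)$ in block $3$. This fixes $(s,s,v)$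 and interchanges $(s',v,s)$ and $(v,s',s')$, so it is an automorphism, and it is a product of $6+1$ transpositions.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spin}]
By Proposition~\ref{prop:good}, $h_n>0$. By Proposition~\ref{prop:spincount} the two rings have different invariants $m_d$.
\end{proof}

For $n=14$ we have $d=7$. The center of the spin group is $\{\pm1,\pm e_1\cdots e_{14}\}$, and for $C=C_7\oplus C_7$ the four pairs $(A_C,x)$ with $x$ central give four minimal primes for the free loop space and only two for the finite group.

\section{A counterexample at the prime 3}\label{sec:three}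

Let $\ell=3$ and $q\equiv4$ or $7\bmod9$, so that $p\ne3$, $3\mid q-1$ and $3\nmid(q-1)/3$. The quaternion group of Example~\ref{ex:quaternion} is replaced by the nonabelian group $E\subset SL_3$ of order $27$ and exponent $3$, whose normalizer contains an element that needs a ninth root of unity. The group $E$ is not abelian, but after we identify the centers of four copies of $SL_3$ the commutators of the four factors multiply, and they can cancel. This produces elementary abelian subgroups of rank $5$ with finite centralizer. There is a new difficulty. A maximal torus has rank $8$, so rank $5$ is not the top rank and maximality is not automatic. We have to decide which pairs are maximal and to show that all maximal pairs of other types are matched in the two cases.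

\subsection*{Setting}
Let $S=SU(3)$ in the compact case and $S=SL_3(\overline{\mathbb F}_p)$ in the algebraic case, where $F$ raises matrix entries to the $q$-th power. In both cases $\mu_3\subset S$ is the group of scalar matrices and $G=S^4/K$ is the ambient group; in the algebraic case $G^F=G(\mathbb F_q)=\Gamma$. Fix a primitive ninth root of unity $\zeta_9\in\mathbb C$, put $\zeta=\zeta_9^3$, and fix a ring homomorphism $\rho\colon\mathbb Z[\zeta_9,1/3]\to\overline{\mathbb F}_p$, called \emph{reduction}. The images of $\zeta_9$ and $\zeta$ are denoted by the same letters. They still have orders $9$ and $3$, since $p\ne3$. The product of the four entries identifies $\mu_3^4/K$ with $\mu_3$. Let $z\in\mu_3^4/K$ correspond to $\zeta$; it is represented by $\zeta$ in any single factor. It is central in $G$, and $F(z)=z$.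

\subsection*{Finite subgroups of $S$}
Let $e_0,e_1,e_2$ be the standard basis, indexed by $\mathbb Z/3$. Let $T\subset S$ be the diagonal torus, $T[m]$ its subgroup of elements of order dividing $m$, and $W\cong S_3$ the group of matrices $\mathrm{sgn}(\sigma)P_\sigma$ with $P_\sigma$ a permutation matrix. Put $M_3=T[3]\rtimes W$ and $M_9=T[9]\rtimes W$. Let $a=\mathrm{diag}(1,\zeta,\zeta^2)$ and let $be_i=e_{i+1}$. Then $bab^{-1}=\zeta^{-1}a$ and $aba^{-1}=\zeta b$. The group $E=\langle a,b\rangle\subset M_3$ consists of the $27$ elements $\zeta^ia^jb^k$ and has center $\mu_3$. It has exponent $3$, because $(xy)^3=x^3y^3[y,x]^3$ when commutators are central. Put $\bar E=E/\mu_3\cong\mathbb F_3^2$, with basis $\bar a,\bar b$. The formula $[x,y]=\zeta^{\omega_0(\bar x,\bar y)}$ defines a nondegenerate alternating form $\omega_0$ on $\bar E$. Let $N=N_S(E)$ and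
\[
u=\zeta_9^{-1}\mathrm{diag}(1,1,\zeta),\qquad f=(\zeta-\zeta^2)^{-1}(\zeta^{ij})_{0\le i,j\le2}.
\]

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(a)] If $x\in S$ commutes with the elements of $E$ up to scalars, then $x\in E$.
\item[(b)] $N=\langle E,u,f\rangle$, and conjugation on $\bar E$ gives $N/E\cong SL_2(\mathbb F_3)$.
\item[(c)] Reduction of matrix entries maps $N$ and $M_9$ of the compact case isomorphically onto $N$ and $M_9$ of the algebraic case. It matches the subgroups $\mu_3$, $\langle a,\mu_3\rangle$, $E$, $T[9]$ and $M_3$.
\item[(d)] $F$ fixes $M_3$ pointwise, and $F(x)=\nu(x)x$ for $x\in N$, where $\nu\colon N\to\mu_3$ is a homomorphism that is trivial on $E$. In the algebraic case $\nu(u)=\zeta^{-(q-1)/3}\ne1$.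
\item[(e)] Let $B$ be a finite subgroup of $S$ containing $\mu_3$ with $B/\mu_3$ an elementary abelian $3$-group. If $B$ is abelian, it is conjugate into $T[9]$. Otherwise it is conjugate to $E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $xax^{-1}=\lambda a$ and $xbx^{-1}=\lambda'b$. Determinants give $\lambda^3=\lambda'^3=1$. The element $a^jb^k$ conjugates $a$ to $\zeta^{-k}a$ and $b$ to $\zeta^jb$, so after multiplying $x$ by an element of $E$ we have $\lambda=\lambda'=1$. Then $x$ is diagonal, because $a$ has distinct eigenvalues, and a diagonal matrix that commutes with $b$ is scalar. So $x\in\mu_3\subset E$.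

(b) We have $\det u=\zeta_9^{-3}\zeta=1$. The Vandermonde determinant of $(\zeta^{ij})$ is $(\zeta-1)(\zeta^2-1)(\zeta^2-\zeta)=3(\zeta^2-\zeta)$, and $(\zeta-\zeta^2)^2=-3$ gives $(\zeta-\zeta^2)^3=3(\zeta^2-\zeta)$. So $\det f=1$. Over $\mathbb C$ both matrices are unitary, as the columns of $(\zeta^{ij})$ are orthogonal of squared length $3=|\zeta-\zeta^2|^2$. The diagonal matrix $u$ commutes with $a$, and $ubu^{-1}$ sends $e_0,e_1,e_2$ to $e_1,\zeta e_2,\zeta^{-1}e_0$, so $ubu^{-1}=ba$. For the columns $v_j=\sum_i\zeta^{ij}e_i$ we have $b^{-1}v_j=\zeta^jv_j$ and $av_j=v_{j+1}$. Comparing with $ae_j=\zeta^je_j$ and $be_j=e_{j+1}$ gives $faf^{-1}=b^{-1}$ and $fbf^{-1}=a$. So $u,f\in N$. Conjugation by $N$ fixes scalars, hence preserves $\omega_0$, and gives a homomorphism $N\to SL_2(\mathbb F_3)$ with kernel $E$ by (a). The element $u$ acts by $\bar a\mapsto\bar a$, $\bar b\mapsto\bar a+\bar b$, and $fuf^{-1}$ acts by $\bar a\mapsto\bar a-\bar b$, $\bar b\mapsto\bar b$. These generate the upper and lower unitriangular groups, which generate $SL_2(\mathbb F_3)$.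

(c) The matrices $a,b,u,f$ have entries in $\mathbb Z[\zeta_9,1/3]$, since $(\zeta-\zeta^2)^{-1}=-(\zeta-\zeta^2)/3$. By (b), reduction maps $N$ onto $N$, and both groups have order $27\cdot24$. Reduction is bijective on ninth roots of unity, hence on $T[9]$, and on $W$. The listed subgroups are generated by matrices that correspond under reduction.

(d) In the compact case $F=1$ and $\nu=1$. In the algebraic case the entries of $f$ and of the elements of $M_3$ lie in $\mathbb F_q$, because $\zeta\in\mathbb F_q$, and $F(u)=\zeta_9^{-(q-1)}u=\zeta^{-(q-1)/3}u$. The elements $x$ with $F(x)\in\mu_3x$ form a subgroup on which $x\mapsto F(x)x^{-1}$ is a homomorphism, and this subgroup contains the generators of $N$.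

(e) Since $p\ne3$, an abelian $B$ is simultaneously diagonalizable, unitarily in the compact case, and the conjugating matrix can be scaled to determinant $1$. Cubes of elements of $B$ lie in $\mu_3$, so the conjugate lies in $T[9]$. Let $B$ be nonabelian and take $x,y\in B$ with $yxy^{-1}=\zeta^{\pm1}x$. The eigenvalues of $x$ are permuted by multiplication with $\zeta$, so they are $\lambda,\lambda\zeta,\lambda\zeta^2$ with $\lambda^3=\det x=1$. After conjugation $x=a$. Replacing $y$ by $y^{-1}$ if necessary, $yay^{-1}=\zeta^{-1}a$. Then $yb^{-1}$ commutes with $a$, so $y=s^{-1}b$ with $s=\mathrm{diag}(s_0,s_1,s_2)\in T$. For $t=\mathrm{diag}(t_0,t_1,t_2)\in T$ we have $tyt^{-1}=s^{-1}\mathrm{diag}(t_i/t_{i-1})\,b$. Choose $t_0$ with $t_0^3s_1^2s_2=1$ and put $t_1=s_1t_0$, $t_2=s_2t_1$. Then $t_0t_1t_2=1$ and $t_0/t_2=(s_1s_2)^{-1}=s_0$, so $t\in T$, $tyt^{-1}=b$ and $tat^{-1}=a$. Thus we may assume $E\subset B$. As $B/\mu_3$ is abelian, (a) gives $B=E$.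
\end{proof}

\subsection*{Standard subgroups}
Since $z$ is central and fixed by $F$, we have $\mathcal Y(A\langle z\rangle)=\mathcal Y(A)$, so a maximal pair $(A,c)$ has $z\in A$. \emph{From now on all elementary abelian $3$-subgroups $A\le G$ are assumed to contain $z$.} Let $\tilde A\supset\mu_3^4$ be the preimage of $A$ in $S^4$ and let $\tilde A_i\supset\mu_3$ be its projection to the $i$-th factor. The group $\tilde A_i/\mu_3$ is a quotient of $A/\langle z\rangle$, hence elementary abelian. The \emph{type} of $A$ is $\mathcal T(A)=\{i:\tilde A_i\text{ is abelian}\}$. It is invariant under conjugation. Call $A$ \emph{standard} if $\tilde A_i\subset T[9]$ for $i\in\mathcal T(A)$ and $\tilde A_i=E$ for $i\notin\mathcal T(A)$. By Lemma~\ref{lem:E}(e), applied in each factor, every $A$ is conjugate to a standard one.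

\begin{lemma}\label{lem:fixed}
$F$ fixes every standard $A$ pointwise. In particular $\mathcal Y(A_1)=C(A_1)$ for every subgroup $A_1$ of a standard subgroup.
\end{lemma}

\begin{proof}
Consider the algebraic case. Let $\alpha\in A$ lift to $(x_i)\in\tilde A$. Then $x_i^3\in\mu_3$, and $\alpha^3=1$ means $\prod_ix_i^3=1$. For $i\in\mathcal T(A)$ the matrix $x_i$ is diagonal, so $F(x_i)=x_i^q=x_i(x_i^3)^{(q-1)/3}$. For $i\notin\mathcal T(A)$ we have $x_i\in E$, so $F(x_i)=x_i$ and $x_i^3=1$, and the same formula holds. Hence $F(\alpha)\alpha^{-1}$ is the class of $\big((x_i^3)^{(q-1)/3}\big)_i$, which lies in $K$.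
\end{proof}

A \emph{standard pair} is a pair $(A,c)$ with $A$ standard; then $c\in\pi_0C(A)$. As in Section~\ref{sec:spin}, we split conjugating elements into a finite part and a connected part. For $\mathcal T\subset\{1,2,3,4\}$ let $H_{\mathcal T}\subset\widehat H_{\mathcal T}$ be the images in $G$ of
\[
\prod_{i\in\mathcal T}M_3\times\prod_{i\notin\mathcal T}N\quad\subset\quad\prod_{i\in\mathcal T}M_9\times\prod_{i\notin\mathcal T}N .
\]
By Lemma~\ref{lem:E}(d), $F(h)=\nu(h)h$ for $h\in H_{\mathcal T}$, where $\nu(h)=F(h)h^{-1}\in\langle z\rangle$ corresponds to $\prod_{i\notin\mathcal T}\nu(h_i)$ for any lift $(h_i)$. For $A$ standard of type $\mathcal T$, let $L_A$ be the image in $G$ of $\prod_{i\in\mathcal T}C_S(\tilde A_i)$, with $1$ in the other factors.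

\begin{lemma}\label{lem:std}
Let $A,A'$ be standard, and let $\mathcal T=\mathcal T(A)$.
\begin{enumerate}
\item[(a)] If $gAg^{-1}=A'$, then $g=hl$ with $h\in H_{\mathcal T}$, $l\in L_A$ and $hAh^{-1}=A'$.
\item[(b)] $C(A)^0=L_A$ and $\pi_0C(A)=C_{H_{\mathcal T}}(A)/(H_{\mathcal T}\cap L_A)$.
\item[(c)] $(A,c)\sim(A',c')$ if and only if $hAh^{-1}=A'$ and $\nu(h)^{-1}hch^{-1}=c'$ for some $h\in H_{\mathcal T}$.
\item[(d)] If $\mathcal T\ne\emptyset$, then $z\in L_A$, the factor $\nu(h)^{-1}$ in {\rm(c)} can be omitted, and $H_{\mathcal T}\cap L_A$ is the image of $\prod_{i\in\mathcal T}C_{M_3}(\tilde A_i)\times\prod_{i\notin\mathcal T}\mu_3$.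
\end{enumerate}
\end{lemma}

\begin{proof}
For $i\in\mathcal T$ the joint eigenspaces of $\tilde A_i\subset T$ are coordinate subspaces, and $C_S(\tilde A_i)$ is the group of elements of $S$ that preserve each of them. Such a block matrix is the product of an element of $T$ with the same block determinants and of elements of the special unitary, respectively special linear, groups of the blocks. So $C_S(\tilde A_i)$ is connected. Hence $L_A$ is closed, connected and $F$-stable, and it centralizes $A$.

(a) Lift $g$ to $(g_i)\in S^4$. Then $g_i\tilde A_ig_i^{-1}=\tilde A'_i$ and $\mathcal T(A')=\mathcal T$. For $i\notin\mathcal T$ this says $g_i\in N$; put $h_i=g_i$ and $l_i=1$. For $i\in\mathcal T$, the element $g_i$ maps the joint eigenspaces of $\tilde A_i$ to those of $\tilde A'_i$. Choose $h_i\in W$ with the same effect on these coordinate subspaces. Then $l_i=h_i^{-1}g_i$ preserves each joint eigenspace of $\tilde A_i$, so $l_i\in C_S(\tilde A_i)$. Finally $hAh^{-1}=gl^{-1}Alg^{-1}=A'$.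

(b) For $g\in C(A)$, part (a) gives $h=gl^{-1}\in C(A)$. So $C(A)=C_{H_{\mathcal T}}(A)L_A$, and $L_A$ has finite index.

(c) Let $g=hl$ be as in (a). Since $l$ and $F(l)$ lie in $C(A)^0$, we have $lcF(l)^{-1}=c$, and so $gcF(g)^{-1}=hcF(h)^{-1}=\nu(h)^{-1}hch^{-1}$.

(d) Fix $j\in\mathcal T$. The scalar $\zeta$ in the $j$-th factor represents $z$, so $z\in L_A$. Likewise $z\in L_{A'}$ if $A'$ has type $\mathcal T$, and multiplication by $\nu(h)^{-1}$ preserves each component of $C(A')$. An element of $H_{\mathcal T}\cap L_A$ has lifts $(h_i)$ and $(l_i)$ of the two kinds, and they differ by an element of $K$. So $h_i\in M_3\cap C_S(\tilde A_i)$ for $i\in\mathcal T$ and $h_i\in\mu_3$ for $i\notin\mathcal T$. Conversely, given such an $(h_i)$, multiply by an element of $K$ that moves the scalars $h_i$, $i\notin\mathcal T$, into the $j$-th factor. The result is a lift of the kind that defines $L_A$.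
\end{proof}

\subsection*{Pairs of nonempty type}
By Lemma~\ref{lem:std}(d) the twist does not affect the equivalence of pairs of nonempty type. We also need a description of maximality in terms of finite groups. The obstacle is that a subgroup $A_1$ of a standard subgroup $A'$ need not be standard: in a factor with $\tilde A'_i=E$, the group $\tilde A_{1,i}$ may be an abelian subgroup of $E$ that is not diagonal. An element of $N$ in that factor repairs this. A \emph{witness} is a quadruple $(A',x',A_1,g)$ such that
\begin{itemize}
\item $A'$ is standard, of type $\mathcal T'$ say, and $x'\in C_{H_{\mathcal T'}}(A')$;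
\item $z\in A_1\subsetneq A'$, and $\mathcal T_1=\mathcal T(A_1)$ is nonempty (note that $\mathcal T'\subset\mathcal T_1$);
\item $g$ lies in the image of $\prod_{i\in\mathcal T_1\setminus\mathcal T'}N$, with $1$ in the other factors, and $A_2=gA_1g^{-1}$ is standard.
\end{itemize}

\begin{lemma}\label{lem:witness}
\begin{enumerate}
\item[(a)] For a witness, $x_2=gx'g^{-1}$ lies in $C_{H_{\mathcal T_1}}(A_2)$, and $(A_2,[x_2])\sim(A_1,[x'])$.
\item[(b)] A standard pair of nonempty type is not maximal if and only if it is equivalent to $(A_2,[x_2])$ for some witness.
\end{enumerate}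
\end{lemma}

\begin{proof}
(a) The element $x_2$ centralizes $A_2$ because $x'$ centralizes $A_1$. Lift $x'$ to $(x'_i)$ with $x'_i\in M_3$ for $i\in\mathcal T'$. For these $i$ we have $i\in\mathcal T_1$ and $g_i=1$. For $i\notin\mathcal T'$, the element $x'_i$ commutes with $\tilde A'_i=E$ up to scalars, so $x'_i\in E$ by Lemma~\ref{lem:E}(a), and $g_ix'_ig_i^{-1}\in E\subset M_3\cap N$. Hence $x_2\in H_{\mathcal T_1}$. By Lemma~\ref{lem:fixed}, $x'\in\mathcal Y(A_1)$, so $(A_1,[x'])$ is a pair, and $g$ sends it to $(A_2,[gx'F(g)^{-1}])$. Now $F(g)\in\langle z\rangle g$ by Lemma~\ref{lem:E}(d), and $z\in C(A_2)^0$ by Lemma~\ref{lem:std}, because $A_2$ is standard of type $\mathcal T_1\ne\emptyset$. So $[gx'F(g)^{-1}]=[x_2]$.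

(b) For a witness, $(A_1,[x'])<(A',[x'])$, so $(A_2,[x_2])$ is not maximal by (a). Conversely let $(A,c)$ be a standard pair of nonempty type that lies below a larger pair. Move the larger pair to a standard pair $(A',c')$. The same element moves $(A,c)$ to a pair $(A_1,c_1)$ with $z\in A_1\subsetneq A'$, $c'\subset c_1$ and $\mathcal T_1=\mathcal T(A)\ne\emptyset$. By Lemma~\ref{lem:std}(b), $c'=[x']$ with $x'\in C_{H_{\mathcal T'}}(A')$, and so $c_1=[x']$. For $i\in\mathcal T'$ we have $\tilde A_{1,i}\subset T[9]$. For $i\notin\mathcal T_1$, the group $\tilde A_{1,i}$ is a nonabelian subgroup of $E$, so it equals $E$, as groups of order at most $9$ dividing $27$ are abelian. For $i\in\mathcal T_1\setminus\mathcal T'$, it is an abelian subgroup of $E$ containing $\mu_3$, so its image in $\bar E$ has dimension at most $1$. Since $SL_2(\mathbb F_3)$ is transitive on lines, Lemma~\ref{lem:E}(b) gives $g_i\in N$ that conjugates it into $\langle a,\mu_3\rangle\subset T[9]$. These $g_i$ define $g$, the quadruple $(A',x',A_1,g)$ is a witness, and $(A,c)\sim(A_1,[x'])\sim(A_2,[x_2])$.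
\end{proof}

\begin{proposition}\label{prop:nonempty}
For each $r$, the number of classes of maximal pairs of rank $r$ and nonempty type is the same in the compact and in the algebraic case.
\end{proposition}

\begin{proof}
Let $\Lambda=SU(3)\cap SL_3(\mathbb Z[\zeta_9,1/3])$. Reduction induces a homomorphism $\rho\colon\Lambda^4/K\to SL_3(\overline{\mathbb F}_p)^4/K$. By Lemma~\ref{lem:E}(c) it restricts, for every $\mathcal T$, to an isomorphism from $\widehat H_{\mathcal T}$ in the compact case to $\widehat H_{\mathcal T}$ in the algebraic case, which matches $z$ and $H_{\mathcal T}$. These isomorphisms agree on overlaps, being restrictions of one map. We check that all data live in these finite groups.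

The standard subgroups of type $\mathcal T$ are the elementary abelian subgroups of $\widehat H_{\mathcal T}$ containing $z$ whose projections lie in $T[9]$ for $i\in\mathcal T$ and equal $E$ for $i\notin\mathcal T$. So $\rho$ gives a bijection between them that preserves rank. Let $\mathcal T\ne\emptyset$. By Lemma~\ref{lem:std}(b),(d), the set $\pi_0C(A)$ is a quotient of two subgroups of $H_{\mathcal T}$ that are defined by centralizers in $\widehat H_{\mathcal T}$ and in $M_9$, so $\rho$ gives a bijection between the standard pairs of type $\mathcal T$. By Lemma~\ref{lem:std}(c),(d), equivalence of such pairs is conjugacy under $H_{\mathcal T}$ in both cases, so $\rho$ respects it. Finally, all constituents of a witness lie in $\widehat H_{\mathcal T'}$, where now $\mathcal T'$ may be empty. The type $\mathcal T_1$ is preserved by $\rho$. The requirement that $A_2$ be standard holds automatically in the factors $i\in\mathcal T'$, and in the other factors it says that the subgroup $\tilde A_{2,i}$ of $E$ equals $E$ or lies in $E\cap T[9]=\langle a,\mu_3\rangle$, which is preserved as well. So $\rho$ gives a bijection between witnesses,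 compatible with the formation of $(A_2,[x_2])$. By Lemma~\ref{lem:witness}(b), $\rho$ matches maximal pairs with maximal pairs. Every class of pairs whose subgroup contains $z$ has a standard representative, and the proposition follows.
\end{proof}

\subsection*{Pairs of empty type}
Let $\widehat E=E^4/K$. It has exponent $3$ and is fixed pointwise by $F$. The quotient $\widehat E/\langle z\rangle$ is $V=\bar E^{\oplus4}\cong\mathbb F_3^8$, and $[x,y]=z^{\omega(\bar x,\bar y)}$, where $\omega$ is the orthogonal sum of four copies of $\omega_0$. This alternating form is nondegenerate. A subspace of $V$ is \emph{isotropic} if $\omega$ vanishes on it, \emph{Lagrangian} if it is isotropic of dimension $4$, which is the same as maximal isotropic, and \emph{full} if it projects onto each summand $\bar E$. The group $H_\emptyset=N^4/K$ acts on $V$ through $H_\emptyset/\widehat E=SL_2(\mathbb F_3)^4$. In the algebraic case $\nu$ is trivial on $\widehat E$ and induces a homomorphism $\bar\nu\colon SL_2(\mathbb F_3)^4\to\langle z\rangle$. Let $\lambda$ be the number of $SL_2(\mathbb F_3)^4$-orbits of full Lagrangian subspaces on whose stabilizer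 $\bar\nu$ is nontrivial.

\begin{proposition}\label{prop:empty}
The number of classes of maximal pairs of rank $5$ and empty type in the compact case exceeds that in the algebraic case by $2\lambda$.
\end{proposition}

\begin{proof}
Since $\widehat E$ has exponent $3$, its elementary abelian subgroups containing $z$ are the preimages of the isotropic subspaces, and the standard subgroups $A$ of empty type are the preimages of the full isotropic subspaces $\bar A$. By Lemma~\ref{lem:std}(b), $C(A)$ is finite, and by Lemma~\ref{lem:E}(a) it lies in $\widehat E$. So $C(A)$ is the preimage of $\bar A^\perp$, and a standard pair of empty type is $(A,x)$ with $x\in\widehat E$, $\bar x\in\bar A^\perp$.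

The pair $(A,x)$ is not maximal if and only if $x\in\mathcal Y(A')$ for some elementary abelian $A'\supsetneq A$. Such an $A'$ lies in $C(A)\subset\widehat E$, so $\mathcal Y(A')=C(A')$. The condition is therefore that $\bar x\in\bar A'^{\perp}$ for some isotropic $\bar A'\supsetneq\bar A$. It depends only on $(\bar A,\bar x)$ and is the same in both cases.

By Lemma~\ref{lem:std}(c), equivalence is given by $(A,x)\mapsto(hAh^{-1},\nu(h)^{-1}hxh^{-1})$ with $h\in H_\emptyset$. In both cases this covers the action of $SL_2(\mathbb F_3)^4$ on the set of all $(\bar A,\bar x)$. We count the classes over one orbit, that is, the orbits of the stabilizer of $(\bar A,\bar x)$ on the three lifts $x,xz,xz^2$. If $\bar x\ne0$, an element $y\in\widehat E$ fixes $(\bar A,\bar x)$, has $\nu(y)=1$, and conjugates $x$ to $z^{\omega(\bar y,\bar x)}x$. As $\omega$ is nondegenerate, there is one class in both cases. If $\bar x=0$, the lifts are $1,z,z^2$, and $h$ acts on them by multiplication with $\nu(h)^{-1}$. In the compact case there are three classes. In the algebraic case there are three classes if $\bar\nu$ is trivial on the stabilizer of $\bar A$,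 and there is one class otherwise. The pairs with $\bar x=0$ are maximal if and only if $\bar A$ is Lagrangian, and then $\mathrm{rk}\,A=5$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
By Propositions~\ref{prop:count}(a), \ref{prop:nonempty} and~\ref{prop:empty},
\[
m_5\big(H^*(\mathcal LBG;\mathbb F_3)\big)-m_5\big(H^*(BG(\mathbb F_q);\mathbb F_3)\big)=2\lambda,
\]
and it remains to show that $\lambda>0$. Write $V=\mathbb F_3^4\otimes\bar E$, with $\beta\otimes v=(\beta_iv)_i$, so that $\omega(\beta\otimes v,\beta'\otimes v')=(\beta\cdot\beta')\,\omega_0(v,v')$. Let $B\subset\mathbb F_3^4$ be spanned by $(1,1,1,0)$ and $(0,1,-1,1)$. Each of these vectors has inner product $3=0$ with itself, and their inner product is $1-1=0$. So $\bar A=B\otimes\bar E$ is isotropic of dimension $4$. It is full, because no coordinate vanishes identically on $B$. The class $h$ of $(u,u,u,u)$ acts on $V$ through the factor $\bar E$ alone, so it preserves $\bar A$, and $\nu(h)=z^{-4(q-1)/3}\ne1$ since $3\nmid4(q-1)/3$.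
\end{proof}

\begin{remark}
If $q\equiv1\bmod9$, then $\nu(u)=1$, so $\nu$ is trivial and the mechanism is absent. It is also absent for one or two factors in place of four. In $\bar E$ a Lagrangian subspace is a line, which is not full. In $\bar E\oplus\bar E$ a full Lagrangian subspace is the graph of a map $\phi$ of determinant $-1$, with stabilizer $\{(g,\phi g\phi^{-1})\}$. Let $\bar\nu_0\colon SL_2(\mathbb F_3)\to\mu_3$ be induced by $\nu$ and let $\bar u$ be the image of $u$. Writing $\phi$ as an element of $SL_2(\mathbb F_3)$ times $\mathrm{diag}(1,-1)$, which inverts $\bar u$, we see that the homomorphism $g\mapsto\bar\nu_0(g)\bar\nu_0(\phi g\phi^{-1})$ is trivial on $\bar u$. It is then trivial on the conjugates of $\bar u$, which generate $SL_2(\mathbb F_3)$.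
\end{remark}

\begin{thebibliography}{9}

\bibitem{Friedlander}
Friedlander, \emph{\'Etale homotopy of simplicial schemes}.

\bibitem{Kameko}
Masaki Kameko, \emph{Cohomology of classifying spaces of loop groups and finite Chevalley groups associated with spin groups}, arXiv:1402.4594 (2014).

\bibitem{Quillen}
Quillen, \emph{The spectrum of an equivariant cohomology ring I}, Ann. of Math. 94 (1971).

\end{thebibliography}
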